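# Full residual finiteness growth of nilpotent groups: terraced filtrations and ideals of a number ring

## The Heisenberg group times $\mathbb Z$, and where the exponent $7$ comes from

Let $E$ be the direct product of the discrete Heisenberg group with $\mathbb Z$. Its elements are quadruples of integers, with
$$(x,y,z,w)(x',y',z',w')=(x+x',\,y+y',\,z+z'+xy',\,w+w').$$
The commutator $[g,h]=ghg^{-1}h^{-1}$ of two such elements is $(0,0,xy'-x'y,0)$, and the center is $Z(E)=\{(0,0,z,w)\}$. Take the generators $(1,0,0,0)$, $(0,1,0,0)$, $(0,0,0,1)$ and let $B(n)$ be the ball of radius $n$. How large must a finite group $Q$ be if some homomorphism $E\to Q$ is to be injective on all of $B(n)$?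

In a word of length at most $n$ each of $x,y,w$ stays in $[-n,n]$, and $z$ changes by $\pm x$ each time a $y$-letter is read, so $|z|\le n^2$. Counting elements suggests that about $n\cdot n\cdot n^2\cdot n=n^5$ might suffice. Let us see what really happens.

**A quotient that works.** It is tempting to kill $x,y$ modulo about $n$ and $z$ modulo about $n^2$. But a normal subgroup that contains $(m,0,0,0)$ also contains $[(m,0,0,0),(0,1,0,0)]=(0,0,m,0)$. So $x$ and $y$ have to be killed at the same scale as $z$. Put
$$N=\{(x,y,z,w):\ x,y,z\in(4n^2+1)\mathbb Z,\ w\in(2n+1)\mathbb Z\}.$$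
This is a normal subgroup of index $(4n^2+1)^3(2n+1)\le 375\,n^7$. An element of $N\cap B(2n)$ has $|x|,|y|,|w|\le 2n$ and $|z|\le4n^2$, so it is trivial. If $g,h\in B(n)$ agree modulo $N$, then $gh^{-1}\in N\cap B(2n)=1$. So $B(n)$ injects into $E/N$.

**No quotient does better.** Let $\varphi:E\to Q$ be injective on $B(n)$, with $Q$ finite and kernel $N$. For $z\ge1$ write $z=s^2+\rho$ with $s=\lfloor\sqrt z\rfloor$ and $0\le\rho\le2s$. Then
$$(0,0,z,0)=[(s,0,0,0),(0,s,0,0)]\cdot[(\rho,0,0,0),(0,1,0,0)]$$
has length at most $4s+(2\rho+2)\le 10\sqrt z$. Hence every $(0,0,z,w)$ with $|z|\le n^2/400$ and $|w|\le n/2$ lies in $B(n)$. These elements are distinct modulo $N$, and $2\lfloor x\rfloor+1\ge x$, so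
$$[Z(E):N\cap Z(E)]\ge \frac{n^2}{400}\cdot\frac n2 .$$
In the same way, if $N\cap\{(0,0,z,0)\}$ corresponds to $\mu\mathbb Z$, then $\mu\ge n^2/400$. If now $(x,y,z,w)\in N$, its commutators with $(0,1,0,0)$ and $(1,0,0,0)$ are $(0,0,x,0)$ and $(0,0,-y,0)$, and both lie in $N$. So $\mu\mid x$ and $\mu\mid y$. Therefore $[E:NZ(E)]\ge\mu^2$, and
$$|Q|\ge[E:N]=[E:NZ(E)]\,[Z(E):N\cap Z(E)]\ge \text{const}\cdot n^{4}\cdot n^{3}=\text{const}\cdot n^7 .$$

So the answer is of order $n^7$. Read the exponent as a price list. The coordinate $w$ costs $n$ and the coordinate $z$ costs $n^2$. The coordinates $x,y$ also cost $n^2$ each, although they only move up to $n$, because commutators carry them into the $z$-direction. Thus $7=2\cdot4-1$: all four coordinates pay the full price $n^2$, except for one central direction that avoids the commutator subgroup. Is there such a price list for every finitely generated nilpotent group?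

## Full detection, terraced filtrations, and the conjectural price list

Let $G$ be a finitely generated residually finite group with finite generating set $X$ and ball $B_G^X(n)$ of radius $n$ in the word metric.

**Definition (full detection).** A subset $S\subseteq G$ is fully detected by a group $Q$ if there is a homomorphism $\varphi:G\to Q$ with $\varphi|_S$ injective. Let $\Gamma_G^X(n)$ be the minimal order of a group $Q$ that fully detects $B_G^X(n)$.

For $G=\mathbb Z$ with generator $1$, the ball has $2n+1$ elements and injects into $\mathbb Z/(2n+1)$, so $\Gamma(n)=2n+1$.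

**Definition (comparison).** For $f,g:\mathbb N\to\mathbb N$ write $f\preceq g$ if there is a constant $C$ with $f(n)\le C\,g(Cn)$ for all $n$, and $f\approx g$ if $f\preceq g$ and $g\preceq f$.

For powers, $n^\alpha\preceq n^\beta$ exactly when $\alpha\le\beta$. If $X,X'$ are two finite generating sets, then $B^{X}_G(n)\subseteq B^{X'}_G(Cn)$ for some $C$, so $\Gamma^X_G(n)\le\Gamma^{X'}_G(Cn)$. Hence the $\approx$-class of $\Gamma_G^X$ does not depend on $X$. It is called the full residual finiteness growth $\Gamma_G$ of $G$. We take $n\ge1$ throughout and write $B(n)$ once generators are fixed. Two observations, both used above, will be used constantly.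

* If $\varphi:G\to Q$ is injective on $B(n)$ and $N=\ker\varphi$, then $N\cap B(n)=1$ and $|Q|\ge[G:N]$.
* If $N\trianglelefteq G$ and $N\cap B(2n)=1$, then $B(n)$ injects into $G/N$, so $\Gamma_G(n)\le[G:N]$.

Now let $G$ be finitely generated nilpotent of class $c$. We write $\gamma_1(G)=G$ and $\gamma_{i+1}(G)=[G,\gamma_i(G)]$, so $\gamma_c(G)$ is the last nontrivial term. We write $Z(G)$ for the center and $\dim(G)$ for the Hirsch length, which is additive in extensions and equals the rank for abelian groups. Textbook facts: such a $G$ is residually finite, all its subgroups are finitely generated, and every nontrivial normal subgroup of $G$ meets $Z(G)$ nontrivially.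

**Definition (terraced filtration).** A terraced filtration of $G$ is a filtration $1=H_0\le H_1\le\dots\le H_{c-1}\le G$ in which each $H_i$ is a maximal normal subgroup of $G$ satisfying $H_i\cap\gamma_{i+1}(G)=1$; that is, $H_i$ is maximal among the normal subgroups with this property.

*Example.* For $E$ above, $c=2$ and only $H_1$ is to be chosen. If $H_1\cap\gamma_2(E)=1$, then $[H_1,E]\subseteq H_1\cap\gamma_2(E)=1$, so $H_1$ is central. A subgroup of $Z(E)\cong\mathbb Z^2$ that meets $\{(0,0,z,0)\}$ trivially has rank at most $1$. The maximal ones are generated by $(0,0,j,w)$ with $j,w$ coprime and $w\ne0$. There are many terraced filtrations, all with $\dim H_1=1$.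

Two results are known and will be quoted.

**(A)** If $[Z(G):\gamma_c(G)]<\infty$, then $\Gamma_G(n)\approx n^{c\dim(G)}$. (This conclusion does not generally hold when the index is infinite: $E$ has $c=2$, $\dim(E)=4$, and $\Gamma_E(n)\approx n^7$.)

**(B)** For every terraced filtration of $G$, $\ \Gamma_G(n)\preceq n^{c\dim(G)-\sum_{i=1}^{c-1}\dim(H_i)}$.

With the convention $H_c=G$, summation by parts gives
$$c\dim(G)-\sum_{i=1}^{c-1}\dim(H_i)=\sum_{i=1}^{c}i\,\big(\dim H_i-\dim H_{i-1}\big).$$
So (B) is a price list: a direction that first appears in $H_i$ costs $n^i$. For $E$ it gives $2\cdot4-1=7$, the true value. The exponent in (B) generally depends on the filtration, so the best that (B) offers is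
$$b=\min\Big(c\dim(G)-\sum_{i=1}^{c-1}\dim(H_i)\Big),$$
the minimum being over all terraced filtrations. The following problem comes from Khalid Bou-Rabee and Daniel Studenmund, "Full residual finiteness growths of nilpotent groups", arXiv:1406.3763 (2014): *does every finitely generated nilpotent group satisfy $\Gamma_G(n)\approx n^b$?*

The answer is no. It is yes in class at most $2$, and in every class $c\ge3$ it fails. We begin with the positive part, because its proof shows where class $3$ can go wrong.

## Class at most two: the terraced exponent is exact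

**Theorem 1.** If $G$ is finitely generated nilpotent of class $c\le2$, then $\Gamma_G(n)\approx n^b$, and every terraced filtration gives the value $b$.

**Class one.** (For the trivial group, $\Gamma_G=1=n^0$ and there is nothing to do.) If $c=1$, the only filtration is $1=H_0$, so $b=\dim G$, and the upper bound is (B). For the lower bound let $y_1,\dots,y_k$ be independent elements of the abelian group $G$, $k=\dim G$. For small $\epsilon>0$ the elements $\prod y_i^{\epsilon_i}$ with $|\epsilon_i|\le\epsilon n$ are distinct and lie in $B(n)$. So $B(n)$ has at least $\text{const}\cdot n^{\dim G}$ elements, and $Q$ must have at least as many.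

Now let $c=2$. Put $Z=Z(G)$, $d_2=\dim\gamma_2(G)$, $d_1=\dim Z-d_2$, $\kappa=\dim(G/Z)$. Here $\gamma_2(G)\subseteq Z$, and $\dim G=\kappa+d_1+d_2$.

**The value of $b$.** The aim is to show that $\dim H_1=d_1$ for every terraced filtration. We have $[H_1,G]\subseteq H_1\cap\gamma_2(G)=1$, so $H_1\subseteq Z$. Since $H_1\cap\gamma_2(G)=1$, it follows that $\dim H_1\le d_1$. Suppose $\dim H_1<d_1$. Then there is $z\in Z$ of infinite order modulo $H_1\gamma_2(G)$. The subgroup $H_1\langle z\rangle$ is central, hence normal, and strictly larger than $H_1$. If $hz^k\in\gamma_2(G)$ with $h\in H_1$, then $z^k\in H_1\gamma_2(G)$, so $k=0$ and $h\in H_1\cap\gamma_2(G)=1$. Thus $H_1\langle z\rangle\cap\gamma_2(G)=1$, which contradicts maximality. So every terraced filtration gives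
$$b=2\dim G-d_1=2\kappa+2d_2+d_1 ,$$
and $\Gamma_G\preceq n^b$ by (B).

**Short words for central elements.** The aim is to find many central elements in $B(n)$. Commutators are central, and $[\cdot,\cdot]$ is bilinear. For $k\ge1$ write $k=s^2+\rho$, $s=\lfloor\sqrt k\rfloor$, $0\le\rho\le2s$. Then for fixed $y,x\in G$
$$[y,x]^k=[y^s,x^s]\,[y^\rho,x]$$
has length at most $C\sqrt k$, with $C$ depending on $y,x$. Inverting gives the same for negative $k$, with $\sqrt{|k|}$.

Let $x_1,\dots,x_g$ be the generators. The $[x_i,x_j]$ generate $\gamma_2(G)$, so we can choose $d_2$ of them, $z_1,\dots,z_{d_2}$, that are independent. Choose $z_{d_2+1},\dots,z_{d_2+d_1}\in Z$ independent modulo $\gamma_2(G)$. A relation among all the $z_i$ involves only $z_1,\dots,z_{d_2}$, as one sees modulo $\gamma_2(G)$, and is then trivial. So all the $z_i$ are independent. For small $\epsilon>0$ the elements $\prod z_i^{\epsilon_i}$ with $|\epsilon_i|\le\epsilon n^2$ for $i\le d_2$ and $|\epsilon_i|\le\epsilon n$ for $i>d_2$ are distinct and lie in $B(n)$. If $\varphi$ is injective on $B(n)$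 with finite image and kernel $N$, they are distinct modulo $N\cap Z$, so
$$[Z:N\cap Z]\ge\text{const}\cdot n^{2d_2+d_1}. $$

**The price of noncentral directions.** The aim is $[G:NZ]\ge\text{const}\cdot n^{2\kappa}$. Choose $y_1,\dots,y_\kappa\in G$ whose images in the abelian group $G/Z$ are independent. Suppose two different exponent tuples with integers $0\le\epsilon_i\le\epsilon n^2$ give elements $\prod y_i^{\epsilon_i}$ that agree modulo $NZ$. Since $G/NZ$ is abelian, there are $z\in Z$ and a nonzero integer tuple $(f_i)$ with $|f_i|\le\epsilon n^2$ such that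
$$g=\Big(\prod y_i^{f_i}\Big)z\in N .$$
For every generator $x_j$ we get $[g,x_j]=\prod_i[y_i,x_j]^{f_i}\in N$. Its length is at most $\kappa C\sqrt\epsilon\,n$, where $C$ now serves all pairs $y_i,x_j$. This is at most $n$ if $\epsilon$ is small. As $N\cap B(n)=1$, $[g,x_j]=1$ for all $j$. So $g\in Z$, hence $\prod y_i^{f_i}\in Z$, hence all $f_i=0$, a contradiction. There are at least $(\epsilon n^2)^\kappa$ tuples, so $[G:NZ]\ge(\epsilon n^2)^\kappa$ and
$$[G:N]=[Z:N\cap Z]\,[G:NZ]\ge\text{const}\cdot n^{2\kappa+2d_2+d_1}=\text{const}\cdot n^b. \qquad\blacksquare$$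

## Where the class-two argument stops

The last step used one fact: if $g\in N$ is noncentral, then all $[g,x_j]$ lie in $N$, and every commutator direction moves at the same top speed $n^2$. In class $c\ge3$ the center can contain a direction of speed $n^c$ (inside $\gamma_c(G)$) next to directions that lie in $\gamma_2(G)$ but move only at speed $n^2$. Suppose the commutators of a noncentral coordinate $u$ fill a central subgroup that contains both kinds. The price list of (B) charges $u$ the full $n^c$. But what $N$ must satisfy is only that the commutators of $u$ land in $N\cap Z(G)$, and $N\cap Z(G)$ has to be deep only in the fast direction. So the price of $u$ depends on how the subgroup $N\cap Z(G)$ sits with respect to the commutator pairing.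

To test this we want the commutator pairing to be multiplication in a ring $R$, with $1\in R$ the fast direction. A normal subgroup of the Heisenberg group over $R$ that contains an element with first coordinate $u$ contains the ideal $uR$ in its center, so the question becomes one about ideals of $R$. If we took $R=\mathbb Z\times\mathbb Z$ with fast direction $t=(1,0)$, nothing would be gained. The complement $0\times\mathbb Z$ is an ideal, and the second Heisenberg factor is a normal subgroup that meets $\gamma_3$ trivially, so a terraced filtration can contain it. We want a ring in which no subgroup of smaller rank is a nonzero ideal, but which modulo powers of a suitable prime still has an ideal complementing the direction $1$.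

## The groups $G_{c,d,r}$ and the main theorem

Fix integers $c\ge3$, $d\ge2$, $r\ge1$.

**The ring.** Let $f(x)=x^d+2x+6$ and $R=\mathbb Z[\theta]=\mathbb Z[x]/(f)$. By Eisenstein's criterion at $2$, $f$ is irreducible, so $R$ is an integral domain, free abelian on $1,\theta,\dots,\theta^{d-1}$. Any nonzero $u\in R$ divides a nonzero integer in $R$: the minimal polynomial of $u$ is monic with integer coefficients, its constant term is nonzero because it is irreducible and $u\ne0$, and this term equals $-u$ times an element of $\mathbb Z[u]\subseteq R$. For $d=2$ we have $f=(x+1)^2+5$ and $R=\mathbb Z[\sqrt{-5}]$ with $\theta=-1+\sqrt{-5}$.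

**The group $H$.** $H$ is the Heisenberg group of triples $(u,v,z)$, $u,v\in R^r$, $z\in R$, with
$$(u,v,z)(u',v',z')=(u+u',\,v+v',\,z+z'+u\cdot v').$$
Comparing the two products gives $[(u,v,z),(u',v',z')]=(0,0,u\cdot v'-u'\cdot v)$. Hence $Z(H)=\gamma_2(H)=\{(0,0,z)\}$, which we identify with $R$.

**The group $F$.** Let $M=\mathbb Z[X]/(X^c)$, written additively, and $F=M\rtimes\langle a\rangle$ with $ama^{-1}=(1+X)m$. Elements are $ma^k$ with
$$(ma^k)(m'a^{k'})=\big(m+(1+X)^km'\big)a^{k+k'} .$$
Put $b_0=1\in M$. For $m\in M$ we have $[a,m]=Xm$ and, more generally, $[m'a^k,m]=((1+X)^k-1)m$. The quotient $F/XM$ is abelian, so $\gamma_2(F)=XM$, and inductively $\gamma_i(F)=X^{i-1}M$ for $i\ge2$. An element $ma^k$ commutes with $b_0$ iff $(1+X)^k=1$ iff $k=0$, and $m$ commutes with $a$ iff $Xm=0$. So $Z(F)=\langle X^{c-1}\rangle$. (For orientation: with $c=2$ this $F$ would be the discrete Heisenberg group, generated by $a$ and $b_0$ with central commutator $[a,b_0]=X$.)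

**The group $G$.** $G=G_{c,d,r}$ is the central product of $H$ and $F$: the quotient of $H\times F$ that identifies $X^{c-1}\in Z(F)$ with $1\in R=Z(H)$. Call this common element $t$. (A central product glues two groups along isomorphic central subgroups. For example, gluing two discrete Heisenberg groups along their centers gives the Heisenberg group on $\mathbb Z^2\times\mathbb Z^2\times\mathbb Z$.)

In $G$ the subgroups $H$ and $F$ commute elementwise, $G=HF$ and $H\cap F=\langle t\rangle$. If $hf$ is central, commuting with $H$ and with $F$ shows $h\in Z(H)$ and $f\in Z(F)=\langle t\rangle$. So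
$$Z:=Z(G)=R,\qquad F\cap Z=\langle t\rangle=\mathbb Zt .$$
Further $\gamma_2(G)=R\cdot XM$, and $\gamma_i(G)=X^{i-1}M\subseteq F$ for $i\ge3$, because $H$ has class $2$. So $G$ has class $c$, $\gamma_c(G)=\langle t\rangle$, and
$$\dim G=(2rd+d)+(c+1)-1=2rd+d+c .$$

**Theorem 2.** Every terraced filtration of $G=G_{c,d,r}$ gives in (B) the same exponent
$$b=c(2rd+d+c)-(c-2)(d-1),$$
whereas
$$\Gamma_G(n)\approx n^{e},\qquad e=(2r+1)(c+2d-2)+c^2=b-2r(c-2)(d-1)<b .$$
In particular $\Gamma_G\not\approx n^b$. For $(c,d,r)=(3,2,1)$, where $\dim G=9$: $b=26$, $e=24$.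

To check the relation between $b$ and $e$, note $c+2d-2=cd-(c-2)(d-1)$. Hence
$$e=2r\big(cd-(c-2)(d-1)\big)+cd-(c-2)(d-1)+c^2=b-2r(c-2)(d-1).$$
For each $c\ge3$ the gap $b-e$ is unbounded. As $r\to\infty$, $b/e\to cd/(c+2d-2)$, which tends to $c/2$ as $d\to\infty$. So over all classes, $b$ is not even within a bounded factor of the true exponent. Together with Theorem 1, the classes in which the best terraced bound is always optimal are exactly $c\le2$.

The price lists for $(3,2,1)$ are instructive. The terraced one charges $3$ for each of the nine dimensions, except for one central direction at price $2$. The true one charges $3$ each for the three coordinates $k,m_0,m_1$ of $F$ modulo its center, $3+2=5$ for the center $R$, and again only $5$ for each of the two copies of $R$ in which $u$ and $v$ live.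

## Every terraced filtration of $G$ gives the same $b$

**Step 1a. $H_1$ is trivial.** A nontrivial normal subgroup of $G$ meets $Z$ nontrivially, and $Z=R\subseteq\gamma_2(G)$. So $H_1\cap\gamma_2(G)=1$ forces $H_1=1$.

**Step 1b. The later terms are central.** This step confines $H_i$ to $R$. *Claim: if $2\le i\le c-1$ and $P\trianglelefteq G$ satisfies $P\cap\gamma_{i+1}(G)=1$, then $P\subseteq Z$.* Since $t\in\gamma_c(G)\subseteq\gamma_{i+1}(G)$, we have $P\cap\langle t\rangle=1$. Let $g=hf\in P$ with $h=(u,v,z)\in H$ and $f\in F$.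

First we remove $f$. For $f'\in F$ we have $[g,f']=[f,f']\in P$, because $h$ commutes with $F$. If $f\notin Z(F)$, some $[f,f']$ is nontrivial. Then $P\cap F$ is a nontrivial normal subgroup of the nilpotent group $F$ and meets $Z(F)=\langle t\rangle$ nontrivially, a contradiction. So $f\in\langle t\rangle\subseteq H$, and we may absorb it: $g=(u,v,z)\in H$.

Next, suppose some $u_j\ne0$. For all $s\in R$, $[g,(0,se_j,0)]=u_js\in P$. The ideal $u_jR$ contains a nonzero integer, so $P\cap\langle t\rangle\ne1$, a contradiction. Likewise $[g,(se_j,0,0)]=-v_js$ shows $v=0$. Hence $g\in Z$.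

**Step 1c. The dimensions.** This step shows $\dim H_i=d-1$ for $2\le i\le c-1$. By the claim, $H_i$ is a subgroup of $Z=R$ with $H_i\cap\mathbb Zt=0$, so its rank is at most $d-1$. Suppose the rank is smaller. Choose $z\in R$ of infinite order modulo $H_i+\mathbb Zt$. The group $H_i+\mathbb Zz$ is strictly larger than $H_i$ and is normal because it is central. It meets $\gamma_{i+1}(G)\subseteq F$ only inside $F\cap Z=\mathbb Zt$. If $p+kz=jt$ with $p\in H_i$, then $k=0$ by the choice of $z$, and $p=jt\in H_i\cap\mathbb Zt=0$. So the intersection is trivial, which contradicts maximality. Hence $\dim H_1=0$ and $\dim H_i=d-1$ for $2\le i\le c-1$. Every terraced filtration gives the exponent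
$$b=c\dim G-(c-2)(d-1) .$$

**Step 1d. Terraced filtrations exist.** Let $W=\langle\theta,\dots,\theta^{d-1}\rangle$, $H_1=1$, $H_2=\dots=H_{c-1}=W$. By Step 1a the choice of $H_1$ is maximal. For $2\le i\le c-1$, $W$ is central and $W\cap\gamma_{i+1}(G)\subseteq W\cap\mathbb Zt=0$. If $P\supseteq W$ is normal with $P\cap\gamma_{i+1}(G)=1$, then $P\subseteq Z=\mathbb Zt\oplus W$ by the claim. Since $W\subseteq P$, this gives $P=W+(P\cap\mathbb Zt)=W$.

## Fixed complements of $\mathbb Z$ in $R$ against ideals that move with the modulus

A terraced filtration of $G$ picks one fixed subgroup $W\subset R$ of rank $d-1$ with $W\cap\mathbb Z=0$. The natural kernel to build from it, at scale $q\approx n$, has central part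
$$\Lambda_W=q^c\,\mathbb Z+q^2\,W$$
(up to finite index): deep in the fast direction $t$, and of depth $q^2$ in the slow ones. If a normal subgroup $N$ has central part $\Lambda$ and contains $(u,v,z)f$ with $f\in F$, then $u_js\in\Lambda$ for all $s\in R$. That is, $u_j$ lies in
$$J=\{y\in R:\ yR\subseteq\Lambda\},$$
the largest ideal of $R$ contained in $\Lambda$. So the price of each coordinate $u_j,v_j$ is at least $[R:J]$.

**For a fixed complement, $[R:J]$ is as large as $q^{cd}$.** Let $\lambda:\mathbb Q(\theta)\to\mathbb Q$ be the linear functional with $\lambda(1)=1$ and $\lambda(W)=0$. Then $\lambda(\Lambda_W)=q^c\mathbb Z$. The bilinear form $(y,s)\mapsto\lambda(ys)$ on the field $\mathbb Q(\theta)$ is nondegenerate: if $y\ne0$, then $ys$ runs over the whole field, on which $\lambda\ne0$. So the matrix $B=(\lambda(\theta^{i+j}))_{0\le i,j<d}$ is invertible over $\mathbb Q$. If $y\in J$ has coefficient vector $\mathbf y$, then $B\mathbf y\in q^c\mathbb Z^d$. With $K\ge1$ an integer such that $KB^{-1}$ is integral, we get $K\mathbf y\in q^c\mathbb Z^d$, hence $[R:J]\ge q^{cd}/K^d$.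 Here $K$ depends on $W$ but not on $q$. Since $2r$ coordinates pay $q^{cd}$ each, a kernel with this central part costs at least a constant times $q^{2rcd}$ in the directions $u,v$. This is what the exponent $b=2rcd+(c+2d-2)+c^2$ charges.

**The way out.** The central part $\Lambda$ has index about $q^{c+2d-2}$ in any case. If $\Lambda$ were itself an ideal, then $J=\Lambda$, and each $u_j,v_j$ would cost only $q^{c+2d-2}$ instead of $q^{cd}$. So we look for an ideal $\Lambda\subseteq q^2R$ of index $q^{c+2d-2}$ with $\Lambda\cap\mathbb Z=q^c\mathbb Z$. Writing $\Lambda=q^2I$, we need an ideal $I$ such that $R/I$ is cyclic of order $q^{c-2}$ generated by $1$. That is a ring homomorphism $R\to\mathbb Z/q^{c-2}$, or in other words a root of $f$ modulo $q^{c-2}$. No fixed complement $W$ does this for all $q$, by the estimate above. But the complement is allowed to change with $q$: a root of $f$ that is simple modulo a prime $p$ lifts to all powers of $p$, and the kernels approximate the $p$-adic hyperplane $\ker(R\otimes\mathbb Z_p\to\mathbb Z_p)$. This hyperplane is an ideal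 of $R\otimes\mathbb Z_p$ and a complement to $\mathbb Z_pt$. Terraced filtrations see only rational subgroups.

**Example, $c=3$, $d=2$.** Let $q=3^k$ with $k\ge1$, and let $W=\mathbb Z\theta$, so $\Lambda_W=q^3\mathbb Z\oplus q^2\mathbb Z\theta$, of index $q^5$. For $y=y_0+y_1\theta\in\Lambda_W$ we have $\theta y=-6y_1+(y_0-2y_1)\theta$, and this lies in $\Lambda_W$ iff $q^3\mid 6y_1$. So $J=q^3\mathbb Z\oplus(q^3/3)\mathbb Z\theta$, of index $q^6/3$. In contrast, $x^2+2x+6$ has the root $0$ modulo $3$, the root $6$ modulo $9$ and modulo $27$ (its value there is $54$), and the root $60$ modulo $81$ (its value there is $3726=81\cdot46$). For $q=9$ take $I=\{y_0+y_1\theta:\ y_0+6y_1\equiv0 \pmod 9\}$, the kernel of $\theta\mapsto6$. Then $\Lambda=81I$ is an ideal of index $81^2\cdot9=9^5$ with $\Lambda\cap\mathbb Z=9^3\mathbb Z$.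

## A cheap quotient: $\Gamma_G\preceq n^e$

**Step 2a. The ideal.** This step produces $\Lambda$ for infinitely many $q$. Modulo $3$ we have $f(0)=6\equiv0$ and $f'(0)=2\not\equiv0$ (recall $d\ge2$). Hensel's lemma says that a root modulo $p$ at which the derivative is nonzero modulo $p$ lifts to a root modulo every power of $p$. So $f$ has a root modulo every power of $3$. Let $q=3^k$ with $k\ge1$. Sending $\theta$ to a root defines a ring homomorphism $\sigma:R\to\mathbb Z/q^{c-2}$, which is surjective because $1\mapsto1$. Let $I=\ker\sigma$ and $\Lambda=q^2I$, both ideals of $R$. Then $[R:I]=q^{c-2}$, and $I\cap\mathbb Z=q^{c-2}\mathbb Z$ is the kernel of $\mathbb Z\to\mathbb Z/q^{c-2}$. Next, $[R:\Lambda]=[R:q^2R]\,[q^2R:q^2I]=q^{2d}q^{c-2}$. If $q^2y\in\mathbb Z$ with $y\in I$, then $y\in\mathbb Z$, because $1$ is part of a basis of $R$; so $\Lambda\cap\mathbb Z=q^2(I\cap\mathbb Z)$. Thus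
$$[R:\Lambda]=q^{c+2d-2},\qquad \Lambda\cap\mathbb Z=q^c\mathbb Z. \tag{1}$$

**Step 2b. The part of the kernel in $H$.** Let $H_\Lambda=\{(u,v,z):u,v\in\Lambda^r,\ z\in\Lambda\}$. As $\Lambda$ is an ideal, reduction modulo $\Lambda$ is a homomorphism from $H$ onto the Heisenberg group over the ring $R/\Lambda$, and $H_\Lambda$ is its kernel. So $H_\Lambda\trianglelefteq H$ has index $[R:\Lambda]^{2r+1}$. This is where we use that $\Lambda$ is an ideal.

**Step 2c. The part of the kernel in $F$.** We kill every coordinate of $F$ at depth about $q^c$. Let $Q=q^c$ and $Q'=(c-1)!\,Q$. If $Q'\mid k$ and $1\le j\le c-1$, then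
$$\binom kj=\frac kj\binom{k-1}{j-1}\equiv0\pmod Q,$$
because $j$ divides $(c-1)!$, so $k/j$ is a multiple of $Q$. Hence $(1+X)^k\equiv1\pmod{QM}$ for all $k\in Q'\mathbb Z$. Put
$$N_F=\{ma^k:\ m\in QM,\ k\in Q'\mathbb Z\}.$$
The multiplication rule and $(ma^k)^{-1}=(-(1+X)^{-k}m)a^{-k}$ show that $N_F$ is a subgroup. Conjugating $ma^k$ by $m'\in M$ gives $(m+m'-(1+X)^km')a^k$, which lies in $N_F$ by the congruence. Conjugating by $a^{\pm1}$ gives $((1+X)^{\pm1}m)a^k\in N_F$. So $N_F\trianglelefteq F$, of index $Q^cQ'=(c-1)!\,q^{c(c+1)}$.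

**Step 2d. The kernel and its index.** Since $H$ and $F$ commute, $H_\Lambda$ and $N_F$ are normal in $G$, and so is $N=H_\Lambda N_F$. The group $G/N$ is the quotient of $H/H_\Lambda\times F/N_F$ by the cyclic subgroup generated by the image of $(t^{-1},X^{c-1})$. The element $1$ has order $q^c$ in $R/\Lambda$ by (1), and $X^{c-1}$ has order $q^c$ in $M/QM$. So this cyclic subgroup has order $q^c$, and
$$[G:N]=q^{(2r+1)(c+2d-2)}\cdot(c-1)!\,q^{c(c+1)}\cdot q^{-c}=(c-1)!\,q^{e}. \tag{2}$$

**Step 2e. The size of elements of the ball.** Take as generators of $G$ the elements $a$, $b_0$, $(\theta^le_j,0,0)$, $(0,\theta^le_j,0)$ with $0\le l<d$, $1\le j\le r$. (The conjugates $(1+X)^k$ of $b_0$ by powers of $a$ span $M$, and the commutators of the $H$-generators give all of $R$.) Since $H$ and $F$ commute, an element of $B(n)$ is $g=hf$, where $h=(u,v,z)$ and $f=ma^k$ are values of words of length at most $n$ in the $H$-generators and the $F$-generators, respectively.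

In $h$, the coefficients of all $u_j,v_j$ in the basis $\theta^l$ are at most $n$ in absolute value. Reading a letter $(\pm\theta^le_j,0,0)$ on the right does not change $z$. Reading $(0,\pm\theta^le_j,0)$ changes $z$ by $\pm u_j\theta^l$ with the current $u$. Multiplication by $\theta^l$, $l<d$, enlarges coefficients by at most a constant factor. So there is a constant $C_1\ge1$ such that the coefficients of $z$ are at most $C_1n^2$ in absolute value.

In $f$, $|k|\le n$, and $m$ is a sum of at most $n$ terms $\pm(1+X)^{k_i}$ with $|k_i|\le n$. For $0\le j\le c-1$ we have $\big|\binom{k_i}j\big|\le(|k_i|+j)^j\le(cn)^j$. So the coefficient $m_j$ of $X^j$ in $m$ satisfies $|m_j|\le C_2n^{j+1}$ with $C_2=c^c$.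

**Step 2f. $N$ avoids the ball.** *Claim: if $q>An$ with $A=1+C_1+C_2$, then $N\cap B(n)=1$.* Let $g=hf\in N\cap B(n)$ be as in Step 2e, and write $g=h_0f_0$ with $h_0\in H_\Lambda$, $f_0\in N_F$. Then $h_0^{-1}h=f_0f^{-1}\in H\cap F=\langle t\rangle$, so there is $s\in\mathbb Z$ with
$$h=h_0t^s,\qquad f=t^{-s}f_0 .$$

*The coordinates $u,v$.* They lie in $\Lambda^r\subseteq q^2R^r$, and their coefficients are at most $n<q^2$ in absolute value. So $u=v=0$.

*The exponent $k$.* We have $k\in Q'\mathbb Z$ and $|k|\le n<Q'$, so $k=0$.

*The element $m$.* We have $m\equiv-sX^{c-1}\pmod{QM}$. For $j\le c-2$ the coefficient $m_j$ is divisible by $q^c$, and $|m_j|\le C_2n^{c-1}<q^c$, so $m_j=0$. Thus $f=t^{m_{c-1}}$ with $m_{c-1}\in-s+q^c\mathbb Z$ and $|m_{c-1}|\le C_2n^c$.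

*The center.* Now $h=(0,0,z)$ with $z\in s+\Lambda$, so $g$ is the central element
$$y:=z+m_{c-1}\in\Lambda+q^c\mathbb Z=\Lambda\subseteq q^2R .$$
For $l\ge1$ the coefficient of $y$ at $\theta^l$ is that of $z$. It is divisible by $q^2$ and at most $C_1n^2<q^2$ in absolute value, hence $0$. So $y\in\Lambda\cap\mathbb Z=q^c\mathbb Z$, and $|y|\le C_1n^2+C_2n^c\le(C_1+C_2)n^c<q^c$. Hence $y=0$ and $g=1$.

**Step 2g. Conclusion of the upper bound.** Given $n$, choose $q=3^k$ with $2An<q\le6An$; since $2An>1$, we have $k\ge1$. By Step 2f, applied with $2n$ in place of $n$, $N\cap B(2n)=1$. By (2),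
$$\Gamma_G(n)\le(c-1)!\,(6An)^e .$$
Thus $\Gamma_G\preceq n^e$. Since $e<b$, we have $n^b\not\preceq n^e$, and therefore $\Gamma_G\not\approx n^b$. This alone answers the question in the negative. It remains to see that $e$ is the true exponent.

## No quotient is cheaper: $\Gamma_G\succeq n^e$

The plan is the one of the opening example: find many short central elements, then convert the depth of $N\cap Z$ into a price for the noncentral coordinates. The new feature is that for $u,v$ we claim no more than $[R:J]\ge[R:\Lambda]$.

**Step 3a. Short words for central elements.** Since $[a^k,m]=((1+X)^k-1)m$ and $(1+X)^k-1\in kX+X^2M$, for all integers $k_1,\dots,k_c$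
$$[a^{k_1},[a^{k_2},\dots[a^{k_{c-1}},b_0^{k_c}]]]=\prod_{j<c}\big((1+X)^{k_j}-1\big)\,k_c=k_1\cdots k_c\,X^{c-1}=t^{k_1\cdots k_c}.$$
A commutator $[g,h]$ has length at most $2|g|+2|h|$, so this element has length at most $C\max_j|k_j|$ with $C=3\cdot2^{c-1}$.

For $k\ge1$ put $s=\lfloor k^{1/c}\rfloor+1\ge2$. Then $k<s^c$, and in base $s$ we have $k=\sum_{j=0}^{c-1}\varepsilon_js^j$ with $0\le\varepsilon_j<s$. Each $\varepsilon_js^j$ is a product of $c$ integers in $[0,s]$: one factor $\varepsilon_j$, $j$ factors $s$, and $c-1-j$ factors $1$. So $t^k$ is a product of $c$ commutators as above and has length at most $C's\le2C'k^{1/c}$, where $C'=cC$. Inverting covers negative exponents.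

In the same way, with $[(k_1\theta^le_1,0,0),(0,k_2e_1,0)]=k_1k_2\theta^l$ and expansions in base $\lfloor|k|^{1/2}\rfloor+1$ with two digits, the element $k\theta^l\in Z$ has length at most $C''|k|^{1/2}$. Adding these lengths, we find $c_0\in(0,1)$ such that for all $n\ge1$
$$D_n=\Big\{\sum_ly_l\theta^l:\ y_l\in\mathbb Z,\ |y_0|\le c_0n^c,\ |y_l|\le c_0n^2\ (l\ge1)\Big\}\subseteq B(n).$$

**Step 3b. The depth of the center.** Let $\varphi$ be injective on $B(n)$ with finite image. Put $N=\ker\varphi$, $\Lambda=N\cap Z\subseteq R$ (now an arbitrary subgroup of finite index), and $\Lambda\cap\mathbb Zt=\mu\mathbb Zt$ with $\mu\ge1$. Distinct elements of $D_n$ are distinct modulo $\Lambda$, and the elements $y_0t$ with $|y_0|\le c_0n^c$ are distinct modulo $\mu$. Since $2\lfloor x\rfloor+1\ge x$,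
$$[R:\Lambda]\ge c_0^d\,n^{c+2d-2},\qquad \mu\ge c_0n^c. \tag{3}$$

**Step 3c. What membership in $N$ forces.** We have $[G:N]=[Z:\Lambda]\,[G:NZ]=[R:\Lambda]\,[G:NZ]$. Moreover $G/Z=R^{2r}\times\bar F$ with $\bar F=F/\langle t\rangle$. Let $hf\in N$ with $h=(u,v,z)$ and $f=ma^k$.

* *The coordinates $u,v$.* For all $s\in R$, $[hf,(0,se_j,0)]=u_js\in N\cap Z=\Lambda$. So $u_j\in J=\{y\in R:yR\subseteq\Lambda\}$, and likewise $v_j\in J$. As $1\in R$, $J\subseteq\Lambda$.
* *The exponent $k$.* $[hf,b_0]=[f,b_0]=(1+X)^k-1\in N$. Taking the commutator $c-2$ times with $a$, that is, multiplying by $X^{c-2}$, gives $X^{c-2}((1+X)^k-1)=kX^{c-1}\in N$. So $\mu\mid k$.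
* *The coefficients of $m$.* Suppose $k=0$ and $m\in m_jX^j+X^{j+1}M$ with $j\le c-2$. Since $a$ commutes with $h$, $[a,hm]=h[a,m]h^{-1}=Xm$. Commuting with $a$ a total of $c-1-j\ge1$ times gives $X^{c-1-j}m=m_jX^{c-1}\in N$. So $\mu\mid m_j$.

**Step 3d. The price of the $F$-coordinates.** Let $\bar N_F\subseteq\bar F$ be the projection of $NZ/Z$, and $\bar M=M/X^{c-1}M$, a normal subgroup of $\bar F$ with $\bar F/\bar M=\langle a\rangle$. By the second item, the image of $\bar N_F$ in $\langle a\rangle$ lies in $\langle a^\mu\rangle$ and has index at least $\mu$. Put $L=\bar N_F\cap\bar M$. An element of $L$ comes from some $hm\in N$ with $m\in M$, since changing $m$ by a power of $t$ only moves that power into $h$. Filter $\bar M$ by $X^j\bar M$, $0\le j\le c-1$. Then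
$$[\bar M:L]=\prod_{j=0}^{c-2}\big[X^j\bar M:\ (L\cap X^j\bar M)+X^{j+1}\bar M\big].$$
By the third item the leading coefficients $m_j$ of elements of $L\cap X^j\bar M$ are multiples of $\mu$, so each of the $c-1$ factors is at least $\mu$. Altogether $[\bar F:\bar N_F]\ge\mu\cdot\mu^{c-1}=\mu^c$.

**Step 3e. Conclusion of the lower bound.** By the first item, $NZ/Z\subseteq J^{2r}\times\bar N_F$, and $[R:J]\ge[R:\Lambda]$. So by (3)
$$[G:N]\ge[R:\Lambda]\,[R:J]^{2r}\,\mu^c\ge[R:\Lambda]^{2r+1}\mu^c\ge\text{const}\cdot n^{(2r+1)(c+2d-2)+c^2}=\text{const}\cdot n^e .$$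
Every group that fully detects $B(n)$ thus has order at least $\text{const}\cdot n^e$. Together with Step 2g, $\Gamma_G(n)\approx n^e$. With Steps 1a–1d this proves Theorem 2. $\qquad\blacksquare$
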